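\title{Bound states in thick quantum layers over surfaces of positive total curvature}

\begin{abstract}
Let $\Sigma$ be a complete, non-compact, asymptotically flat surface of class $\mathcal C^2$ in $\mathbb R^3$ with integrable Gauss curvature, and let $\Omega$ be the layer of half-width $a$ over $\Sigma$, where $a$ is any number below the reciprocal of the supremum of the principal curvatures in absolute value. We prove that if the total Gauss curvature of $\Sigma$ is positive, then the Dirichlet Laplacian on $\Omega$ has infinitely many eigenvalues below its essential spectrum. No symmetry of $\Sigma$ and no condition on the gradient of the mean curvature is assumed. We also show that the discrete spectrum is non-empty for every non-planar immersed surface of this kind. The main step is geometric: a blow-down argument shows that, on an end whose metric is asymptotic to a cone other than a covered plane, the mean curvature is not a bounded functional on $W^{1,2}$ near infinity.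
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be a complete, non-compact, connected surface of class $\mathcal C^2$ embedded in $\mathbb R^3$, with a unit normal field $N$. Let $g$ be the induced metric, $d\Sigma$ its area element and $\nabla_g$ its gradient. Let $B$ be the second fundamental form, $k_1,k_2$ the principal curvatures, $H=\frac12(k_1+k_2)$ the mean curvature and $K=k_1k_2$ the Gauss curvature. Since $\Sigma$ is only $\mathcal C^2$, the functions $H$ and $K$ are merely continuous. We write $\|B(p)\|=\max(|k_1(p)|,|k_2(p)|)$; a larger norm such as $(k_1^2+k_2^2)^{1/2}$ would lead to the same hypotheses below and to a smaller range of widths. We say that $p\to\infty$ if $p$ leaves every compact subset of $\Sigma$. The standing hypotheses are: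
\begin{itemize}
\item[(i)] $\Sigma$ is asymptotically flat: $\|B(p)\|\to0$ as $p\to\infty$;
\item[(ii)] $\Sigma$ is not totally geodesic: $B\not\equiv0$;
\item[(iii)] the Gauss curvature is integrable: $\int_\Sigma|K|\,d\Sigma<\infty$.
\end{itemize}
By (i) and (ii), $B_\infty=\sup_\Sigma\|B\|$ is finite and positive. For $a\in(0,B_\infty^{-1})$, the \emph{quantum layer} of width $2a$ over $\Sigma$ is the manifold $\Omega=\Sigma\times(-a,a)$ with the metric pulled back from $\mathbb R^3$ by the map $(p,t)\mapsto p+tN(p)$. The condition on $a$ makes this map an immersion; it need not be injective. A layer whose half-width is restricted only by $a<B_\infty^{-1}$ is called \emph{thick}. The Hamiltonian of the layer is the Dirichlet Laplacian $-\Delta_D^\Omega$, defined by its quadratic form in Section~\ref{sec:spectral}. We put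
\[
\kappa=\frac{\pi}{2a},
\]
so that $\kappa^2$ is the lowest Dirichlet eigenvalue of $-d^2/dt^2$ on $(-a,a)$.

Over a plane the variables separate. The Fourier transform along the plane and the eigenfunction expansion in $t$ turn the Laplacian into multiplication by $|\xi|^2+j^2\kappa^2$, with $\xi\in\mathbb R^2$ and $j=1,2,\dots$; the spectrum is $[\kappa^2,\infty)$ and there are no eigenvalues. A layer over an asymptotically flat surface looks like this one far away, so its essential spectrum does not reach below $\kappa^2$. The question is whether the bending of $\Sigma$ always creates a bound state. Duclos, Exner and Krej\v{c}i\v{r}\'{\i}k conjectured that it does: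

\medskip
\noindent\textbf{Conjecture.} \emph{Under hypotheses (i)--(iii), the discrete spectrum of $-\Delta_D^\Omega$ is non-empty; that is, there is an eigenvalue strictly below the infimum of the essential spectrum.}
\medskip

An \emph{end} of $\Sigma$ is an unbounded connected component $E$ of $\Sigma\setminus C$ with $C$ compact; it is \emph{cylindrically symmetric} if it is invariant under all rotations about some line, and its total Gauss curvature is $\int_EK\,d\Sigma$. Carron, Exner and Krej\v{c}i\v{r}\'{\i}k proved the conjecture, for layers that do not overlap themselves, in each of the following cases: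
\begin{itemize}
\item[(1)] $\int_\Sigma K\,d\Sigma\le0$;
\item[(2)] $a$ is small enough and $\nabla_gH\in L^2_{\mathrm{loc}}(\Sigma)$, the gradient being taken in the sense of distributions;
\item[(3)] $\nabla_gH\in L^2(\Sigma)$ and $\int_\Sigma H^2\,d\Sigma=\infty$;
\item[(4)] $\Sigma$ contains a cylindrically symmetric end with positive total Gauss curvature.
\end{itemize}
The question of Lu and Rowlett \cite{LuRowlett} that we address is whether the conjecture holds for thick layers over surfaces with $\int_\Sigma K\,d\Sigma>0$, without cylindrical symmetry and without square-integrability of $\nabla_gH$.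

The sign of the total curvature matters for a simple reason. Let $\theta(t)$ be the normalized ground state of the interval. For a trial function $\varphi(p)\theta(t)$, the excess of the energy over the level $\kappa^2$ is $\int K\varphi^2\,d\Sigma$ plus a term bounded by a constant times $\int|\nabla_g\varphi|^2\,d\Sigma$, and logarithmic cutoffs make the second term small while $\varphi$ tends to $1$. Negative total curvature therefore binds at once. Positive total curvature enters with the wrong sign, and one could guess that it prevents binding. The opposite is true. A surface of positive total curvature resembles at infinity a cone with an angle deficit, such a cone cannot lie flat in $\mathbb R^3$, and so the surface carries mean curvature at every scale. A second transverse mode $t\theta(t)$ couples to this mean curvature and produces an energy gain that exceeds any fixed cost.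

\begin{theorem}\label{thm:main}
Let $\Sigma$ satisfy (i)--(iii) and $\int_\Sigma K\,d\Sigma>0$, and let $0<a<B_\infty^{-1}$. Then $-\Delta_D^\Omega$ has infinitely many eigenvalues below $\kappa^2$, and $\inf\sigma_{\mathrm{ess}}(-\Delta_D^\Omega)=\kappa^2$. In particular the discrete spectrum is non-empty.
\end{theorem}

The proof does not use that $\Sigma$ is embedded, and it applies to other values of the total curvature. Let $\chi(\Sigma)$ denote the Euler characteristic.

\begin{theorem}\label{thm:general}
Let $\Sigma$ be a complete, non-compact, connected $\mathcal C^2$ surface immersed in $\mathbb R^3$ with a global unit normal, satisfying (i)--(iii), and let $0<a<B_\infty^{-1}$.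
\begin{itemize}
\item[(a)] The discrete spectrum of $-\Delta_D^\Omega$ is non-empty.
\item[(b)] $\Sigma$ is homeomorphic to a closed surface minus $k\ge1$ points. If
\[
\frac1{2\pi}\int_\Sigma K\,d\Sigma\notin\{\chi(\Sigma)-k-m:\ m=0,1,2,\dots\},
\]
then there are infinitely many eigenvalues below $\kappa^2=\inf\sigma_{\mathrm{ess}}(-\Delta_D^\Omega)$. This applies whenever $\int_\Sigma K\,d\Sigma>0$, or $\int_\Sigma K\,d\Sigma\notin2\pi\mathbb Z$, or $\int_\Sigma K\,d\Sigma>2\pi(\chi(\Sigma)-k)$.
\item[(c)] In (b), for surfaces homeomorphic to the plane, the condition $\int_\Sigma K\,d\Sigma>0$ cannot be relaxed to $\int_\Sigma K\,d\Sigma\ge0$: there are non-planar $\Sigma$ with $\int_\Sigma K\,d\Sigma=0$ and finite discrete spectrum.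
\end{itemize}
\end{theorem}

Part (a) shows that the conjecture holds in full under (i)--(iii).

Section~\ref{sec:spectral} reduces the spectral problem to a property of the mean curvature near infinity. Section~\ref{sec:cones} verifies this property by hand on cones and identifies the exceptional cones. Section~\ref{sec:metrics} shows that a complete conformal metric on the plane with integrable curvature is asymptotic to a cone metric, and Section~\ref{sec:blowdown} transfers the property from cones to smooth ends with such a metric. Section~\ref{sec:ends} passes from a $\mathcal C^2$ surface to smooth conformal ends, and Section~\ref{sec:proofs} contains the proofs of the two theorems.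

\section{Reduction to a property of the mean curvature}\label{sec:spectral}

From now on $\Sigma$ is as in Theorem~\ref{thm:general}, with immersion $\iota:\Sigma\to\mathbb R^3$, and $0<a<B_\infty^{-1}$.

\subsection*{The operator}
Let $S$ be the shape operator, defined by $dN=-d\iota\circ S$. Its eigenvalues are $k_1,k_2$, and $B=g(S\,\cdot,\cdot)$. The differential of $(p,t)\mapsto\iota(p)+tN(p)$ sends a tangent vector $Y$ of $\Sigma$ to $d\iota((1-tS)Y)$ and $\partial_t$ to $N$. Hence the metric and the volume element of $\Omega$ are
\[
G=g\big((1-tS)\,\cdot\,,(1-tS)\,\cdot\,\big)+dt^2,\qquad d\Omega=J\,d\Sigma\,dt,\qquad J=(1-tk_1)(1-tk_2)=1-2Ht+Kt^2 .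
\]
Since $|tk_i|\le aB_\infty<1$, we have
\begin{equation}\label{eq:bounds}
(1-aB_\infty)^2\le J\le(1+aB_\infty)^2,\qquad
|\partial_t\psi|^2\le|\nabla_G\psi|^2\le|\partial_t\psi|^2+(1-aB_\infty)^{-2}|\nabla_g\psi|^2 ,
\end{equation}
and $G$ is a continuous metric uniformly comparable to $g+dt^2$. Let $W^{1,2}_0(\Omega)$ be the closure of $C^1_c(\Omega)$ in $W^{1,2}(\Omega)$. The form $\mathcal E[\psi]=\int_\Omega|\nabla_G\psi|^2\,d\Omega$ with domain $W^{1,2}_0(\Omega)$ is closed in $L^2(\Omega,d\Omega)$, and $-\Delta_D^\Omega$ is the non-negative self-adjoint operator associated with it. We write $\|\psi\|$ for the norm of $L^2(\Omega,d\Omega)$ and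
\[
Q[\psi]=\mathcal E[\psi]-\kappa^2\|\psi\|^2 .
\]

We recall three facts about a non-negative self-adjoint operator $T$ with form $\mathcal E$. The \emph{discrete spectrum} consists of the eigenvalues of finite multiplicity that are isolated points of the spectrum, and the \emph{essential spectrum} $\sigma_{\mathrm{ess}}$ is the rest of the spectrum; in particular it contains every accumulation point of the spectrum. \emph{Weyl's criterion}: $\lambda\in\sigma_{\mathrm{ess}}$ if and only if there are $\psi_n$ in the domain of $T$ with $\|\psi_n\|=1$, $\psi_n\rightharpoonup0$ weakly and $(T-\lambda)\psi_n\to0$. \emph{Min-max principle}: the dimension of the spectral subspace of $T$ for $(-\infty,\lambda)$ is the supremum of the dimensions of the subspaces of the form domain on which $\mathcal E[\psi]-\lambda\|\psi\|^2$ is negative definite. We also use \emph{Rellich's theorem}: the inclusion of $W^{1,2}_0(V)$ in $L^2(V)$ is compact for bounded open $V\subset\mathbb R^n$, and so is the inclusion of $W^{1,2}(V)$ if $V$ is moreover a Lipschitz domain.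

\subsection*{The threshold}
The one-dimensional inequality $\int_{-a}^a|\partial_t\psi|^2\,dt\ge\kappa^2\int_{-a}^a|\psi|^2\,dt$ holds on each fiber for $\psi\in C^1_c(\Omega)$. Integrating over a measurable set $\Sigma'\subset\Sigma$ and using density, we get
\begin{equation}\label{eq:fiber}
\int_{\Sigma'}\int_{-a}^a|\partial_t\psi|^2\,dt\,d\Sigma\ge\kappa^2\int_{\Sigma'}\int_{-a}^a|\psi|^2\,dt\,d\Sigma,\qquad\psi\in W^{1,2}_0(\Omega).
\end{equation}

\begin{lemma}\label{lem:threshold}
$\sigma_{\mathrm{ess}}(-\Delta_D^\Omega)\subset[\kappa^2,\infty)$. Consequently, the spectrum below $\kappa^2$ consists of isolated eigenvalues of finite multiplicity, which lie below $\inf\sigma_{\mathrm{ess}}$.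
\end{lemma}

\begin{proof}
Let $\lambda\in\sigma_{\mathrm{ess}}$ and let $\psi_n$ be as in Weyl's criterion. Then $\mathcal E[\psi_n]=\langle\psi_n,-\Delta_D^\Omega\psi_n\rangle\to\lambda$, so $(\psi_n)$ is bounded in $W^{1,2}_0(\Omega)$. Fix $\varepsilon\in(0,1)$. Since $|J-1|\le2a\|B\|+a^2\|B\|^2$, hypothesis (i) gives a compact set $\Sigma_0\subset\Sigma$ with $1-\varepsilon\le J\le1+\varepsilon$ on $(\Sigma\setminus\Sigma_0)\times(-a,a)$. Let $\eta\in C_c^1(\Sigma)$ equal $1$ on $\Sigma_0$. A finite partition of unity subordinate to charts writes $\eta\psi_n$ as a finite sum of sequences, each bounded in a space $W^{1,2}_0(V\times(-a,a))$ with $V\subset\mathbb R^2$ bounded and open, and each weakly null in $L^2$. By Rellich's theorem each tends to $0$ in $L^2$, so $\psi_n\to0$ in $L^2(\Sigma_0\times(-a,a))$. By \eqref{eq:bounds} and \eqref{eq:fiber},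
\[
\mathcal E[\psi_n]\ge(1-\varepsilon)\kappa^2\int_{\Sigma\setminus\Sigma_0}\int_{-a}^a|\psi_n|^2\,dt\,d\Sigma
\ge\frac{1-\varepsilon}{1+\varepsilon}\,\kappa^2\Big(1-\int_{\Sigma_0\times(-a,a)}|\psi_n|^2\,d\Omega\Big).
\]
Letting $n\to\infty$ and then $\varepsilon\to0$ gives $\lambda\ge\kappa^2$.
\end{proof}

\subsection*{Trial functions}
Let $\theta(t)=a^{-1/2}\cos\kappa t$. The term of $J$ that is linear in $t$ contains $H$. It is invisible to the even function $\theta^2$, so we add the odd function $t\theta$ in order to see it. For a function $\varphi$ on a Riemannian surface with area element $dA$ we write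
\[
\|\varphi\|_1^2=\int\big(\varphi^2+|\nabla\varphi|^2\big)\,dA ,
\]
and $\|\varphi\|_{1,g}$ when the metric has to be named.

\begin{lemma}\label{lem:trial}
There is a constant $C_0$, depending only on $a$ and $B_\infty$, with the following property. For all real Lipschitz functions $\varphi_1,\varphi_2$ with compact support in $\Sigma$, the function $\psi=\varphi_1\theta+\varphi_2t\theta$ lies in $W^{1,2}_0(\Omega)$ and
\begin{equation}\label{eq:trial}
Q[\psi]\le C_0\int_\Sigma|\nabla_g\varphi_1|^2\,d\Sigma+\int_\Sigma K\varphi_1^2\,d\Sigma-2\int_\Sigma H\varphi_1\varphi_2\,d\Sigma+C_0\|\varphi_2\|_1^2 .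
\end{equation}
\end{lemma}

\begin{proof}
The functions $\theta$ and $t\theta$ are limits in $W^{1,2}(-a,a)$ of functions in $C_c^1(-a,a)$, and $\varphi_1,\varphi_2$ are limits in $W^{1,2}(\Sigma)$ of functions in $C_c^1(\Sigma)$ by mollification in charts; so $\psi\in W^{1,2}_0(\Omega)$.

All $t$-integrals are over $(-a,a)$. From $\theta''=-\kappa^2\theta$ we get $\theta'^2-\kappa^2\theta^2=\frac12(\theta^2)''$. Both $\theta^2$ and $(\theta^2)'=2\theta\theta'$ vanish at $\pm a$, so integration by parts gives
\[
\int(\theta'^2-\kappa^2\theta^2)\,dt=0,\qquad\int t^2(\theta'^2-\kappa^2\theta^2)\,dt=\int\theta^2\,dt=1,\qquad\int t\theta\theta'\,dt=-\frac12\int\theta^2\,dt=-\frac12 .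
\]
Since $\partial_t\psi=\varphi_1\theta'+\varphi_2(\theta+t\theta')$,
\[
|\partial_t\psi|^2-\kappa^2\psi^2=\varphi_1^2\big[\theta'^2-\kappa^2\theta^2\big]+2\varphi_1\varphi_2\big[\theta\theta'+t(\theta'^2-\kappa^2\theta^2)\big]+\varphi_2^2\big[(\theta+t\theta')^2-\kappa^2t^2\theta^2\big].
\]
Multiply by $J=1-2Ht+Kt^2$ and integrate in $t$. The first bracket is even in $t$, so the term $-2Ht$ drops out and the coefficient of $\varphi_1^2$ is $0+K\cdot1=K$. The second bracket is odd, so only $-2Ht$ contributes and the coefficient of $2\varphi_1\varphi_2$ is $-2H(-\frac12+1)=-H$. The coefficient of $\varphi_2^2$ is at most $(1+aB_\infty)^2\int(\theta+t\theta')^2\,dt$. Finally $\nabla_g\psi=\theta\nabla_g\varphi_1+t\theta\nabla_g\varphi_2$, so by \eqref{eq:bounds} the tangential part of the energy density, integrated in $t$ against $J$, is at most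
\[
\Big(\frac{1+aB_\infty}{1-aB_\infty}\Big)^2\big(2|\nabla_g\varphi_1|^2+2a^2|\nabla_g\varphi_2|^2\big).
\]
Integrating over $\Sigma$ gives \eqref{eq:trial}.
\end{proof}

For a thick layer we have no useful control of the size of $C_0$. The way around this is to make the third term in \eqref{eq:trial} arbitrarily negative while the other three stay bounded.

\begin{proposition}\label{prop:criterion}
Suppose that for every compact set $C\subset\Sigma$ and every $\Lambda>0$ there are real Lipschitz functions $\varphi_1,\varphi_2$ with compact support in $\Sigma\setminus C$ such that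
\[
0\le\varphi_1\le1,\qquad\varphi_1=1\ \text{on }\operatorname{supp}\varphi_2,\qquad\int_\Sigma|\nabla_g\varphi_1|^2\,d\Sigma\le1,
\]
\[
\|\varphi_2\|_1^2\le2,\qquad\int_\Sigma H\varphi_2\,d\Sigma\ge\Lambda .
\]
Then $-\Delta_D^\Omega$ has infinitely many eigenvalues below $\kappa^2$, and $\inf\sigma_{\mathrm{ess}}=\kappa^2$.
\end{proposition}

\begin{proof}
For such a pair, \eqref{eq:trial} gives $Q[\varphi_1\theta+\varphi_2t\theta]\le3C_0+\int_\Sigma|K|\,d\Sigma-2\Lambda$. By (iii) we can fix $\Lambda$ so that the right side is negative. Choose pairs one after the other, each time taking for $C$ the union of the supports of the functions $\varphi_1$ already chosen. This yields $\psi_1,\psi_2,\dots\in W^{1,2}_0(\Omega)$ with pairwise disjoint supports and $Q[\psi_j]<0$. Then $Q[\sum c_j\psi_j]=\sum|c_j|^2Q[\psi_j]$ for finite sums, so $Q$ is negative definite on subspaces of every finite dimension. By the min-max principle the spectral subspace for $(-\infty,\kappa^2)$ is infinite-dimensional. By Lemma~\ref{lem:threshold} it is spanned by eigenfunctions with eigenvalues of finite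 multiplicity, so there are infinitely many eigenvalues in $[0,\kappa^2)$. They have an accumulation point in $[0,\kappa^2]$, which belongs to $\sigma_{\mathrm{ess}}\subset[\kappa^2,\infty)$. Hence $\kappa^2\in\sigma_{\mathrm{ess}}$.
\end{proof}

The function $\varphi_1$ will be a logarithmic cutoff. The condition on $\varphi_2$ says that $\varphi\mapsto\int H\varphi\,d\Sigma$ is not a bounded functional for the norm $\|\cdot\|_1$ on the complement of any compact set. This is what has to be proved.

\section{Cones}\label{sec:cones}

\subsection*{The computation on a cone}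
Let $\gamma:\mathbb R/2\pi\alpha\mathbb Z\to S^2$ be a smooth closed curve of length $2\pi\alpha$ on the unit sphere, parametrized by arclength $\tau$, and suppose that an end of $\Sigma$ is the part $r>r_0$ of the cone $x(r,\tau)=r\gamma(\tau)$. Then $x_r=\gamma$ and $x_\tau=r\gamma'$, so $g=dr^2+r^2d\tau^2$, $d\Sigma=r\,dr\,d\tau$ and, up to sign, $N=\gamma\times\gamma'$. The vectors $x_{rr}=0$ and $x_{r\tau}=\gamma'$ are tangent, and $\langle x_{\tau\tau},N\rangle=rk_\gamma$, where $k_\gamma=\langle\gamma'',\gamma\times\gamma'\rangle$ is the geodesic curvature of $\gamma$ on the sphere. The principal curvatures are $0$ and $k_\gamma/r$, so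
\[
K=0,\qquad H=\frac{k_\gamma(\tau)}{2r}.
\]
Fix a non-negative $f\in C_c^\infty((1,2))$, $f\not\equiv0$, and for $L\ge\max(1,r_0)$ put $\varphi_L=L^{-1}f(r/L)\,k_\gamma(\tau)$. With $s=r/L$,
\begin{align*}
\int H\varphi_L\,d\Sigma&=\frac12\int f\,ds\int k_\gamma^2\,d\tau,\qquad\qquad\int\varphi_L^2\,d\Sigma=\int f^2s\,ds\int k_\gamma^2\,d\tau,\\
\int|\nabla_g\varphi_L|^2\,d\Sigma&=L^{-2}\Big(\int f'^2s\,ds\int k_\gamma^2\,d\tau+\int f^2s^{-1}\,ds\int k_\gamma'^2\,d\tau\Big).
\end{align*}
Assume $k_\gamma\not\equiv0$. Then each scale $L$ yields the same gain $\eta=\int H\varphi_L\,d\Sigma>0$ at a cost $\|\varphi_L\|_1^2\le C$ independent of $L$. The functions $\varphi_L$ with $L=2^j$ have disjoint supports, so the sum of $n$ of them, divided by $(Cn)^{1/2}$, is a function $\varphi_2$ with $\|\varphi_2\|_1\le1$ and $\int H\varphi_2\,d\Sigma=\eta\,(n/C)^{1/2}$. The gains add, while the norms add only in square. For $\varphi_1$ take a function of $r$ that equals $1$ on the support of $\varphi_2$ and is linear in $\log r$ on two transition intervals; an interval $[R,R']$ contributes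 $2\pi\alpha/\log(R'/R)$ to the Dirichlet integral, which is small when $R'/R$ is large. Proposition~\ref{prop:criterion} applies, and the layer has infinitely many eigenvalues below $\kappa^2$ for every admissible $a$.

The argument fails exactly when $k_\gamma\equiv0$. Since $\langle\gamma'',\gamma\rangle=-1$ and $\langle\gamma'',\gamma'\rangle=0$, this means $\gamma''=-\gamma$: the curve is a great circle traversed an integer number $\alpha\ge1$ of times, and the cone is a plane covered $\alpha$ times.

It is convenient to restate this in a conformal coordinate. Put $z=(\alpha r)^{1/\alpha}e^{i\tau/\alpha}$. Then $|dz|^2/|z|^2=\alpha^{-2}(r^{-2}dr^2+d\tau^2)$, that is,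
\[
g=|z|^{-2\beta}|dz|^2,\qquad\beta=1-\alpha .
\]
The exceptional cones are those with $\beta\in\{0,-1,-2,\dots\}$. If $\Sigma$ is smooth and homeomorphic to the plane, with the cone as its only end, then the curve $r=\mathrm{const}$ has geodesic curvature $1/r$ and length $2\pi\alpha r$, and the Gauss--Bonnet formula gives $\int K\,d\Sigma=2\pi-2\pi\alpha=2\pi\beta$. Positive total curvature means that $\gamma$ is shorter than a great circle, so the cone is not exceptional.

\subsection*{What has to be replaced in general}
For a general surface three difficulties arise. First, (iii) constrains only the intrinsic geometry, and one has to show that the metric looks like $|z|^{-2\beta}|dz|^2$ at large scales. Second, the test function above was built from $H$ itself, and its norm involved the derivative of $H$, on which we have no information. We shall instead build test functions from the normal $N$, whose derivative is controlled by $B$, and argue by contradiction: if $H$ were a bounded functional, the gain at scale $L$ would tend to zero as $L\to\infty$, and rescaled copies of the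 surface would converge to a minimal surface. Third, this limit is not known to be a cone over a curve; it only has the metric of a cone. So we must determine the exponents $\beta$ for which $|z|^{-2\beta}|dz|^2$ is the metric of a minimal surface. We settle the third point now.

Recall that for a smooth immersion $x$ of a domain in $\mathbb C$ with induced metric $e^{2u}|dz|^2$, unit normal $N$ and mean curvature $H$,
\begin{equation}\label{eq:laplacex}
\Delta x=2He^{2u}N ,
\end{equation}
where $\Delta=\partial_1^2+\partial_2^2$ is the Euclidean Laplacian in $z=z_1+iz_2$. A conformal immersion is therefore minimal exactly when it is harmonic.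

\begin{lemma}\label{lem:rigid}
Let $\beta\in\mathbb R$ and let $X:\mathbb C\setminus\{0\}\to\mathbb R^3$ be harmonic with $|\partial_1X|=|\partial_2X|=|z|^{-\beta}$ and $\langle\partial_1X,\partial_2X\rangle=0$. Then $\beta$ is an integer and $\beta\ne1$.
\end{lemma}

\begin{proof}
Let $\Phi=\partial_1X-i\partial_2X$. Since $(\partial_1+i\partial_2)\Phi=\Delta X=0$, the map $\Phi:\mathbb C\setminus\{0\}\to\mathbb C^3$ is holomorphic. It satisfies $|\Phi|^2=2|z|^{-2\beta}$ and, for the complex bilinear product, $\Phi\cdot\Phi=|\partial_1X|^2-|\partial_2X|^2-2i\langle\partial_1X,\partial_2X\rangle=0$. Let $\Phi=\sum_{n\in\mathbb Z}v_nz^n$ be the Laurent series, $v_n\in\mathbb C^3$. Parseval's identity on the circle $|z|=e^s$ reads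
\[
\sum_n|v_n|^2e^{2(n+\beta)s}=2\qquad\text{for all }s\in\mathbb R .
\]
Convergence for all $s$ allows termwise differentiation, and the second derivative gives $\sum_n(n+\beta)^2|v_n|^2e^{2(n+\beta)s}=0$. Hence $v_n=0$ unless $n=-\beta$. Since $\Phi\ne0$, the number $\beta$ is an integer and $\Phi=vz^{-\beta}$ with $v\ne0$.

Suppose $\beta=1$. We have $dX=\operatorname{Re}(\Phi\,dz)$ and $X$ is single-valued, so $0=\operatorname{Re}\oint_{|z|=1}vz^{-1}dz=\operatorname{Re}(2\pi iv)$, which means $v\in\mathbb R^3$. Then $0=\Phi\cdot\Phi=|v|^2z^{-2}$ forces $v=0$, a contradiction.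
\end{proof}

Every integer $\beta\ne1$ occurs: take the planar map $X=(z^{1-\beta}/(1-\beta),0)\in\mathbb C\times\mathbb R$. The integers $\beta\le0$ are the exceptional cones found above. For $\beta\ge2$ the ray from $1$ to $\infty$ has finite length $\int_1^\infty r^{-\beta}dr$, so these values do not describe a complete end at $z=\infty$; they will be excluded by the bound $\beta\le1$ of Lemma~\ref{lem:asymptotics}. The borderline value $\beta=1$ is the metric of the cylinder $z\mapsto(z/|z|,\log|z|)$, and the lemma says that this metric admits no minimal realization.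

\section{Complete conformal metrics with integrable curvature}\label{sec:metrics}

Throughout this section $g=e^{2u}|dz|^2$ is a smooth complete metric on $\mathbb C$ with curvature $K$, area element $dA=e^{2u}d^2z$ and $\int|K|\,dA<\infty$; here $d^2z$ is Lebesgue measure. The curvature is given by $-\Delta u=Ke^{2u}$. We put
\[
\mu=K\,dA,\qquad\beta=\frac{\mu(\mathbb C)}{2\pi},
\]
a finite signed measure with smooth density, and we write $\mu=\mu^+-\mu^-$ and $|\mu|=\mu^++\mu^-$. Completeness is used in one form only. A curve is \emph{divergent} if it eventually leaves every compact set; in a complete metric every divergent curve has infinite length, because along a curve of finite length the points form Cauchy sequences.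

The model is $u=-\frac\beta2\log(1+|z|^2)$. Here $-\Delta u=2\beta(1+|z|^2)^{-2}$ has integral $2\pi\beta$, the metric is asymptotic to $|z|^{-2\beta}|dz|^2$, and it is complete exactly when $\beta\le1$. We show that these features persist in general.

\subsection*{The conformal factor is a logarithmic potential}
The equation $-\Delta u=Ke^{2u}$ determines $u$ from $\mu$ up to a harmonic function, and completeness has to rule out a non-constant one. For example, $u=\operatorname{Re}z$ gives a flat metric in which the negative real axis has finite length. The reason is that $e^u|dz|=|dF|$ with $F=e^z$: lengths are Euclidean lengths of images under $F$, and the inverse of $F$, continued along a segment, runs off to infinity at the finite point $0$. The proof below follows this pattern. The complication is that the potential of $\mu$ has no pointwise upper bound at infinity, so a single curve does not suffice. We find a whole family of divergent curves and show that their average length is finite. To control the geometry of the family we use Koebe's theorems: if $f$ is holomorphic and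 injective on the unit disc $D$ and $f(0)=0$, then
\begin{equation}\label{eq:koebe}
f(D)\supset\{|z|<\tfrac14|f'(0)|\},\qquad|f'(\xi)|\ge|f'(0)|\frac{1-|\xi|}{(1+|\xi|)^3},\qquad|f(\xi)|\ge|f'(0)|\frac{|\xi|}{(1+|\xi|)^2}.
\end{equation}

\begin{lemma}\label{lem:potential}
There is a constant $c$ such that
\[
u(z)=c-\frac1{2\pi}\int_{\mathbb C}\log\frac{|z-w|}{1+|w|}\,d\mu(w),\qquad z\in\mathbb C .
\]
\end{lemma}

\begin{proof}
\emph{Step 1: the potential.} Let $v(z)=-\frac1{2\pi}\int\log\frac{|z-w|}{1+|w|}\,d\mu(w)$. The denominator $1+|w|$ makes the integrand bounded for $z$ in a compact set and $|w|$ large. Since $\mu$ is finite with locally bounded density, the integral converges, $v$ is continuous, and the double integral over $w\in\mathbb C$ and $z$ in a compact set converges absolutely. By Fubini's theorem and $\Delta_z\log|z-w|=2\pi\delta_w$, we get $\Delta v=-Ke^{2u}$ in the sense of distributions. By Weyl's lemma (a distribution with vanishing Laplacian is a smooth harmonic function), the continuous function $h=u-v$ is harmonic. We must show that $h$ is constant.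

\emph{Step 2: an upper bound for $v$.} We have $|z-w|\le(1+|z|)(1+|w|)$, which bounds the contribution of $\mu^-$. For the contribution of $\mu^+$: if $|z-w|\ge1$, then $1+|w|\le1+|z|+|z-w|\le(2+|z|)|z-w|$; if $|z-w|<1$, then $1+|w|\le2+|z|$. Fix an integer $n\ge|\mu|(\mathbb C)/2\pi$. Then
\begin{equation}\label{eq:vbound}
v(z)\le n\log(2+|z|)+U(z),\qquad U(z)=\frac1{2\pi}\int_{|w-z|<1}\log\frac1{|z-w|}\,d\mu^+(w).
\end{equation}
Suppose that $h$ is not constant. Write $h=\operatorname{Re}E$ with $E$ entire and non-constant, and let $F(z)=\int_0^z\zeta^ne^{E(\zeta)}\,d\zeta$. The factor $\zeta^n$ absorbs the polynomial growth in \eqref{eq:vbound}: since $|F'|=|z|^ne^h$ and $2+|z|\le3|z|$ for $|z|\ge1$,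
\begin{equation}\label{eq:ubound}
e^{u(z)}\le3^n|F'(z)|\,e^{U(z)},\qquad|z|\ge1 .
\end{equation}

\emph{Step 3: inverting $F$.} The derivative $F'$ vanishes only at $0$, and $F$ has a zero of order exactly $n+1$ there. So near $0$ the function $F$ is the $(n+1)$-th power of a biholomorphic map fixing $0$. Let $Z$ be the inverse of that map and let $r\in(0,\infty]$ be the radius of convergence of its Taylor series at $0$. By the identity theorem $F(Z(\zeta))=\zeta^{n+1}$ for $|\zeta|<r$.

The map $Z$ is injective. Indeed $Z(\zeta)=0$ forces $\zeta^{n+1}=F(0)=0$. If $Z(\zeta_1)=Z(\zeta_2)\ne0$, then $\zeta_1^{n+1}=\zeta_2^{n+1}$, so the paths $t\mapsto Z(t\zeta_1)$ and $t\mapsto Z(t\zeta_2)$, $0<t\le1$, lie in $\mathbb C\setminus\{0\}$, have the same image path under $F$, and agree at $t=1$. Since $F$ is locally injective on $\mathbb C\setminus\{0\}$, the set of $t$ where they agree is open and closed, hence all of $(0,1]$. For small $t$, injectivity of $Z$ near $0$ gives $t\zeta_1=t\zeta_2$.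

The radius $r$ is finite. Otherwise $Z$ is an injective entire function fixing $0$, hence linear; then $F$ is a monomial of degree $n+1$, and $e^E=F'/z^n$ is constant, contrary to assumption. From now on we write $Z(\xi)$ for $Z(r\xi)$, so that $Z$ is injective on $D$, does not extend holomorphically to a larger disc, and $F(Z(\xi))=(r\xi)^{n+1}$.

\emph{Step 4: there is $\xi_0\in\partial D$ with $|Z(t\xi_0)|\to\infty$ as $t\to1^-$.} Suppose not, and let $\xi_0\in\partial D$. There are $t_j\to1$ with $Z(t_j\xi_0)\to z^*\in\mathbb C$. Then $F(z^*)=(r\xi_0)^{n+1}\ne0$, so $z^*\ne0$ and $F$ maps a neighborhood $W$ of $z^*$ biholomorphically onto a disc about $F(z^*)$. On a small disc $D'$ centered at $\xi_0$ put $Z_1(\xi)=(F|_W)^{-1}((r\xi)^{n+1})$. For large $j$, both $Z$ and $Z_1$ map a neighborhood of $t_j\xi_0$ into $W$ and have the same composition with $F$, so they agree there, and hence on the convex set $D'\cap D$. Thus $Z$ extends to $D\cup D'$. The extensions for different $\xi_0$ are compatible: if two discs with distinct centers on $\partial D$ meet, their intersection is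 convex and contains a point of the open chord between the centers, which lies in $D$; both extensions equal $Z$ near that point. So $Z$ extends to an open set containing the closed disc, hence to a larger disc, a contradiction. Replacing $Z(\xi)$ by $Z(\xi_0\xi)$ we may assume $\xi_0=1$. Then $F\circ Z$ is a constant of modulus $r^{n+1}$ times $\xi^{n+1}$, so
\begin{equation}\label{eq:chain}
|F'(Z(\xi))|\,|Z'(\xi)|\le(n+1)r^{n+1},\qquad\xi\in D .
\end{equation}
If $U$ were bounded, \eqref{eq:ubound} and \eqref{eq:chain} would show that $t\mapsto Z(t)$ is a divergent curve of finite length, and we would be done.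

\emph{Step 5: a sector of divergent curves.} The set $Z(D)$ is not $\mathbb C$, since otherwise $Z^{-1}$ would be a bounded non-constant entire function. Let $\delta(\xi)$ be the distance from $Z(\xi)$ to $\mathbb C\setminus Z(D)$. Fix $\xi\in D$ and apply the first and third parts of \eqref{eq:koebe} to $f(\eta)=Z\big(\frac{\eta+\xi}{1+\bar\xi\eta}\big)-Z(\xi)$, for which $f'(0)=Z'(\xi)(1-|\xi|^2)$. A point $\omega\in D$ corresponds to $\eta=\frac{\omega-\xi}{1-\bar\xi\omega}$, with $|\eta|\ge\frac12|\omega-\xi|$. Hence
\begin{equation}\label{eq:koebe2}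
\delta(\xi)\ge\tfrac14|Z'(\xi)|(1-|\xi|^2),\qquad|Z(\xi)-Z(\omega)|\ge\tfrac14|Z'(\xi)|(1-|\xi|^2)\,\frac{|\xi-\omega|}2 .
\end{equation}
The second part of \eqref{eq:koebe}, applied to $Z$, gives $|Z'(\xi)|\ge\frac18|Z'(0)|(1-|\xi|)$. With $c_1=\min(1,|Z'(0)|/32)$ we obtain
\begin{equation}\label{eq:koebe3}
\delta(\xi)\ge c_1(1-|\xi|)^2,\qquad|Z(\xi)-Z(\omega)|\ge c_1(1-|\xi|)^2\,\frac{|\xi-\omega|}2 .
\end{equation}
Let $\mathcal S=\{1-se^{i\alpha}:0<s<\frac12,\ |\alpha|<\frac\pi4\}$. For $\xi=1-se^{i\alpha}\in\mathcal S$ we have $1-|\xi|^2=2s\cos\alpha-s^2\ge(\sqrt2-\frac12)s\ge\frac23s$, so $\mathcal S\subset D$ and $1-|\xi|\ge\frac13s$. Fix $w_0\notin Z(D)$. By \eqref{eq:koebe2},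
\[
\big|\nabla\log|Z-w_0|\big|=\frac{|Z'|}{|Z-w_0|}\le\frac{|Z'|}\delta\le\frac4{1-|\xi|}\le\frac{12}s .
\]
The circular arc from $1-s$ to $1-se^{i\alpha}$ has length at most $\pi s/4$, so $\log|Z-w_0|$ varies along it by at most $3\pi$. With Step 4, this shows that $Z(\xi)\to\infty$ as $\xi\to1$ in $\mathcal S$. Thus each curve $s\mapsto Z(1-se^{i\alpha})$ diverges as $s\to0$.

\emph{Step 6: the average length is finite.} Far out, $\mu^+$ has small mass, and this makes $e^U$ integrable. Choose $R_0\ge1$ such that the restriction $\nu$ of $\mu^+$ to $\{|w|>R_0\}$ has mass at most $\pi/4$, and $s_0\in(0,\frac12)$ such that $|Z(\xi)|>R_0+1$ for $\xi\in\mathcal S$ with $|\xi-1|<s_0$. Let $\nu'$ be the pull-back by $Z$ to $D$ of the restriction of $\nu$ to $Z(D)$, and let $m\le\pi/4$ be its mass. Let $\xi=1-se^{i\alpha}\in\mathcal S$ with $s<s_0$. Points $w$ with $|w-Z(\xi)|<1$ satisfy $|w|>R_0$, so $\mu^+$ can be replaced by $\nu$ in $U(Z(\xi))$. By \eqref{eq:koebe3} and $1-|\xi|\ge s/3$,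
\[
\log\frac1{|Z(\xi)-w|}\le\log\frac9{c_1s^2}\ \ \text{ if }w\notin Z(D),\qquad
\log\frac1{|Z(\xi)-Z(\omega)|}\le\log\frac9{c_1s^2}+\log\frac2{|\xi-\omega|}.
\]
All logarithms on the right are positive, so
\[
U(Z(\xi))\le\frac18\log\frac9{c_1s^2}+\frac1{2\pi}\int_D\log\frac2{|\xi-\omega|}\,d\nu'(\omega).
\]
Assume $m>0$. Jensen's inequality for the exponential function and the probability measure $\nu'/m$, together with $m/2\pi\le\frac18$ and $2/|\xi-\omega|\ge1$, gives
\[
e^{U(Z(\xi))}\le Cs^{-1/4}\,\frac1m\int_D|\xi-\omega|^{-1/8}\,d\nu'(\omega),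
\]
where $C$ denotes constants independent of $\xi$. By \eqref{eq:ubound} and \eqref{eq:chain}, the $g$-length $\mathcal L(\alpha)$ of the curve $s\mapsto Z(1-se^{i\alpha})$, $0<s<s_0$, is at most $C\int_0^{s_0}e^{U(Z(1-se^{i\alpha}))}\,ds$. Since $ds\,d\alpha=|\xi-1|^{-1}d^2\xi$, Fubini's theorem yields
\[
\int_{-\pi/4}^{\pi/4}\mathcal L(\alpha)\,d\alpha\le C\sup_{\omega\in D}\int_{|\xi-1|<1/2}|\xi-1|^{-5/4}|\xi-\omega|^{-1/8}\,d^2\xi .
\]
The integrand is at most $|\xi-1|^{-11/8}+|\xi-\omega|^{-11/8}$, as one sees by replacing both distances by the smaller one, and $11/8<2$; so the supremum is finite. If $m=0$, then $e^{U(Z(\xi))}\le Cs^{-1/4}$ and each $\mathcal L(\alpha)$ is finite. In both cases some divergent curve has finite length, which contradicts completeness. Hence $h$ is constant.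
\end{proof}

\subsection*{Convergence to the cone metric}
For $\rho>0$ let $c_\rho$ be the mean of $u$ over the circle $|z|=\rho$, and put
\[
u_\rho(z)=u(\rho z)-c_\rho,\qquad\ell_\rho=\rho e^{c_\rho},\qquad\mathcal A_M=\{1/M\le|z|\le M\}\quad(M>1).
\]
The pull-back of $g$ by $z\mapsto\rho z$ is $\ell_\rho^2e^{2u_\rho}|dz|^2$, so $\ell_\rho$ is the length scale of the metric near $|z|=\rho$. Seen from $\mathcal A_M$, the curvature far inside acts like a point mass at the origin, and the curvature far outside contributes almost a constant. The curvature at intermediate distances has small mass, but we have no pointwise bound on its potential; this is why the convergence is stated in $L^q$.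

\begin{lemma}\label{lem:asymptotics}
\begin{itemize}
\item[(a)] For all $M>1$ and $1\le q<\infty$, $e^{u_\rho}\to|z|^{-\beta}$ in $L^q(\mathcal A_M)$ as $\rho\to\infty$.
\item[(b)] $\beta\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\mu_\rho(V)=\mu(\rho V)$ for Borel sets $V$, and let $T>2M$. Substitute $\rho w$ for $w$ in Lemma~\ref{lem:potential}, write $\log|z-w|=\log|w|+\log|1-z/w|$ for $|w|>T$, and collect the terms independent of $z$ in a constant $C_\rho$. For $|z|<T$ this gives
\[
u_\rho(z)=C_\rho-\frac1{2\pi}\int_{|w|<1/T}\log|z-w|\,d\mu_\rho+P_\rho(z)-\frac1{2\pi}\int_{|w|>T}\log\Big|1-\frac zw\Big|\,d\mu_\rho ,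
\]
where $P_\rho(z)=-\frac1{2\pi}\int_{1/T\le|w|\le T}\log|z-w|\,d\mu_\rho(w)$. Let $z\in\mathcal A_M$. We use $|\log|1-y||\le2|y|$ for $|y|\le\frac12$, and put $C_1=2|\mu|(\mathbb C)/\pi$.

\emph{Inner and outer parts.} For $|w|<1/T$ we have $\log|z-w|=\log|z|+\log|1-w/z|$ with $|w/z|\le M/T$. For $|w|>T$ we have $|z/w|\le M/T$. So these two terms of $u_\rho$ together equal $-\frac1{2\pi}\mu(|w|<\rho/T)\log|z|$ up to an error of at most $C_1M/T$, and $\mu(|w|<\rho/T)\to2\pi\beta$ as $\rho\to\infty$.

\emph{The constant.} The mean of $\log|z-w|$ over $|z|=1$ is $\log\max(1,|w|)$. Hence the inner and outer integrals have mean zero over the unit circle, and so does $u_\rho$. Therefore $C_\rho$ is minus the mean of $P_\rho$, and $|C_\rho|\le\frac1{2\pi}\varepsilon_\rho\log T$, where $\varepsilon_\rho=|\mu|(\rho/T\le|w|\le\rho T)$. For fixed $T$, $\varepsilon_\rho\to0$ as $\rho\to\infty$, because $|\mu|$ is finite.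

\emph{Intermediate part.} Let $L_w(z)=|\log|z-w||$ and $\vartheta=q\varepsilon_\rho/2\pi$. If $\varepsilon_\rho=0$ then $P_\rho=0$. Otherwise $q|P_\rho|$ is bounded by the average of $\vartheta L_w$ with respect to the probability measure $|\mu_\rho|/\varepsilon_\rho$ on $\{1/T\le|w|\le T\}$. Jensen's inequality for $e^s-1$ and Fubini's theorem give
\[
\int_{\mathcal A_M}\big(e^{q|P_\rho|}-1\big)\,d^2z\le\sup_{|w|\le T}\int_{\mathcal A_M}\big(e^{\vartheta L_w}-1\big)\,d^2z .
\]
For $\vartheta\le1$ we have $e^{\vartheta L_w}-1\le\vartheta L_we^{L_w}\le\vartheta L_w\,(|z-w|^{-1}+|z-w|)$. So the right side is at most $\vartheta\int_{|y|\le M+T}|\log|y||\,(|y|^{-1}+|y|)\,d^2y$, which tends to $0$ as $\rho\to\infty$.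

\emph{Conclusion.} The function $e_\rho=u_\rho+\beta\log|z|$ satisfies $|e_\rho|\le|P_\rho|+\delta_\rho$ on $\mathcal A_M$, with constants $\delta_\rho$ such that $\limsup_{\rho\to\infty}\delta_\rho\le C_1M/T$. We have $|e^s-1|^q\le(e^{|s|}-1)^q\le e^{q|s|}-1$, the last step because $(y-1)^q+1\le y^q$ for $y\ge1$. Hence
\[
\int_{\mathcal A_M}|e^{e_\rho}-1|^q\,d^2z\le e^{q\delta_\rho}\int_{\mathcal A_M}\big(e^{q|P_\rho|}-1\big)\,d^2z+\big(e^{q\delta_\rho}-1\big)|\mathcal A_M| .
\]
The left side does not depend on $T$. Let $\rho\to\infty$ and then $T\to\infty$; it follows that the left side tends to $0$. Since $e^{u_\rho}-|z|^{-\beta}=|z|^{-\beta}(e^{e_\rho}-1)$ and $|z|^{-\beta}$ is bounded on $\mathcal A_M$, part (a) follows.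

(b) By the divergence theorem, $\rho\frac{d}{d\rho}c_\rho=\frac1{2\pi}\int_{|z|<\rho}\Delta u\,d^2z=-\frac1{2\pi}\mu(|z|<\rho)\to-\beta$, so $d\log\ell_\rho/d\log\rho\to1-\beta$. Suppose $\beta>1$. Then $\ell_\rho\le C\rho^{-(\beta-1)/2}$ for large $\rho$. Substituting $\rho z$ for $z$ and using (a) with $q=1$,
\[
\int_{\rho\le|z|\le2\rho}e^u|z|^{-1}\,d^2z=\ell_\rho\int_{1\le|z|\le2}e^{u_\rho}|z|^{-1}\,d^2z\le C\ell_\rho
\]
for large $\rho$. Summing over $\rho=2^j$, $j\ge j_0$, and passing to polar coordinates, we get $\int_0^{2\pi}\int_{r_0}^\infty e^{u(re^{i\tau})}\,dr\,d\tau<\infty$ with $r_0=2^{j_0}$. So some ray has finite length, which contradicts completeness.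
\end{proof}

\section{The mean curvature is unbounded on $W^{1,2}$ near infinity}\label{sec:blowdown}

We shall use that in two dimensions the Dirichlet integral is conformally invariant: for $g=e^{2u}|dz|^2$ one has $|\nabla_g\varphi|^2\,dA=(|\partial_1\varphi|^2+|\partial_2\varphi|^2)\,d^2z$, and the right side is unchanged by $z\mapsto\rho z$.

\begin{proposition}\label{prop:blowdown}
Let $g=e^{2u}|dz|^2$ be a smooth complete metric on $\mathbb C$ with $\int|K|\,dA<\infty$ and
\[
\beta=\frac1{2\pi}\int K\,dA\notin\{0,-1,-2,\dots\}.
\]
Let $x:\{|z|>R_0\}\to\mathbb R^3$ be a smooth isometric immersion for $g$, with unit normal $N$, mean curvature $H$ and bounded second fundamental form. Then for all $R>R_0$ and $\Lambda>0$ there is $\varphi\in C_c^1(\{|z|>R\})$ with $\|\varphi\|_1\le1$ and $\int H\varphi\,dA\ge\Lambda$.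
\end{proposition}

\begin{proof}
Let $b_0$ bound the absolute values of the principal curvatures of $x$. Suppose the claim fails for some $R$ and $\Lambda$. Applying the failure to $\pm\varphi/\|\varphi\|_1$, we get
\begin{equation}\label{eq:bounded}
\Big|\int H\varphi\,dA\Big|\le\Lambda\|\varphi\|_1\qquad\text{for all }\varphi\in C_c^1(\{|z|>R\}).
\end{equation}
We keep the notation of Section~\ref{sec:metrics}.

\emph{Step 1: blow-down.} For $\rho>R_0$ and $|z|>R_0/\rho$ put $X_\rho(z)=\ell_\rho^{-1}\big(x(\rho z)-x(\rho)\big)$. Since $x$ is isometric, $\partial_1x$ and $\partial_2x$ are orthogonal of length $e^u$, so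
\[
|\partial_1X_\rho|=|\partial_2X_\rho|=\ell_\rho^{-1}\rho\,e^{u(\rho z)}=e^{u_\rho},\qquad\langle\partial_1X_\rho,\partial_2X_\rho\rangle=0,\qquad X_\rho(1)=0 .
\]
By Lemma~\ref{lem:asymptotics}(a), $\nabla X_\rho$ is bounded in $L^4(\mathcal A_M)$ as $\rho\to\infty$, for each $M$. Morrey's inequality on the annulus, $|Y(z)-Y(z')|\le C_M|z-z'|^{1/2}\|\nabla Y\|_{L^4(\mathcal A_M)}$, shows that the $X_\rho$ are equicontinuous on $\mathcal A_M$ and, since $X_\rho(1)=0$, bounded there. By the Arzel\`a--Ascoli theorem, weak compactness in $L^4$ and a diagonal argument over $M=2,3,\dots$, there are $\rho_j\to\infty$ and a continuous map $X:\mathbb C\setminus\{0\}\to\mathbb R^3$ such that $X_j=X_{\rho_j}\to X$ locally uniformly and $\nabla X_j\rightharpoonup\nabla X$ weakly in $L^4_{\mathrm{loc}}$. Write $u_j=u_{\rho_j}$ and $\ell_j=\ell_{\rho_j}$. Passing to a subsequence, we may assume that $\rho_{j+1}/\rho_j\to\infty$ and that either $\ell_j\to0$ or $\inf_j\ell_j>0$.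

For unit vectors $b\in\mathbb R^2$ and $e\in\mathbb R^3$ we have $\langle\partial_bX_j,e\rangle\le|\partial_bX_j|=e^{u_j}$. Integrate against a non-negative test function and let $j\to\infty$: we get $\langle\partial_bX,e\rangle\le|z|^{-\beta}$ almost everywhere. Letting $e$ run through a countable dense subset of the sphere,
\begin{equation}\label{eq:short}
|\partial_bX|\le|z|^{-\beta}\quad\text{almost everywhere, for every unit vector }b\in\mathbb R^2 .
\end{equation}
Weak convergence gives no more than this inequality; at this stage $X$ could even be constant. So two things have to be extracted from \eqref{eq:bounded}: that $X$ is harmonic, and that equality holds in \eqref{eq:short}. Each comes from one family of test functions.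

\emph{Step 2: test functions.} Let $f\in C_c^\infty(\mathbb C\setminus\{0\})$ be real, with support in $\mathcal A_M$. Let $Y_j$ be either a constant vector $e\in\mathbb R^3$ for all $j$, or $Y_j=X_j$ for all $j$. Write $N_j(z)=N(\rho_jz)$ and $H_j(z)=H(\rho_jz)$, and define $\varphi_j$ for large $j$ by
\[
\varphi_j(\rho_jz)=\ell_j^{-1}f(z)\,\langle Y_j(z),N_j(z)\rangle .
\]
The factor $\ell_j^{-1}$ plays the role of $L^{-1}$ in Section~\ref{sec:cones}. In the rescaled variable the area element is $\ell_j^2e^{2u_j}d^2z$, and \eqref{eq:laplacex} becomes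
\[
\Delta X_j=\ell_j^{-1}\rho_j^2\,(\Delta x)(\rho_jz)=2\ell_je^{2u_j}H_jN_j .
\]
Hence
\begin{equation}\label{eq:pairing}
\int H\varphi_j\,dA=\ell_j\int fH_j\langle Y_j,N_j\rangle e^{2u_j}\,d^2z=\frac12\int f\,\langle Y_j,\Delta X_j\rangle\,d^2z .
\end{equation}

\emph{Step 3: $\int H\varphi_j\,dA\to0$.} On $\mathcal A_M$ the maps $Y_j$ are bounded uniformly in $j$, and $\int_{\mathcal A_M}e^{2u_j}\,d^2z$ is bounded by Lemma~\ref{lem:asymptotics}(a) with $q=2$. If $\ell_j\to0$, the middle expression in \eqref{eq:pairing} tends to $0$, because $|H_j|\le b_0$.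

Now let $\inf_j\ell_j>0$. We bound $\|\varphi_j\|_1$. First, $\int\varphi_j^2\,dA\le\int f^2|Y_j|^2e^{2u_j}\,d^2z\le C$. For the gradient, note that $\langle\partial_iY_j,N_j\rangle=0$ in both cases: trivially for $Y_j=e$, and because $\partial_iX_j$ is tangent to the surface for $Y_j=X_j$. Also $|\partial_iN_j|\le b_0\,|\partial_i(x(\rho_jz))|=b_0\ell_je^{u_j}$. Therefore
\[
\big|\partial_i\big(\varphi_j(\rho_jz)\big)\big|\le\ell_j^{-1}|\partial_if|\,|Y_j|+b_0|f|\,|Y_j|\,e^{u_j},
\]
and conformal invariance gives
\[
\int|\nabla_g\varphi_j|^2\,dA\le2\ell_j^{-2}\int|\nabla f|^2|Y_j|^2\,d^2z+4b_0^2\int f^2|Y_j|^2e^{2u_j}\,d^2z\le C .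
\]
So $\|\varphi_j\|_1^2\le C_2$ for some $C_2$. No derivative of $H$ has entered. The support of $\varphi_j$ lies in $\rho_j\mathcal A_M$. For $j\ge j_0$ we have $\rho_j/M>R$ and $\rho_{j+1}/\rho_j>M^2$, so these supports are pairwise disjoint and lie in $\{|z|>R\}$. Let $\eta>0$ and let $I$ be a finite set of indices $j\ge j_0$ with $|\int H\varphi_j\,dA|\ge\eta$. Apply \eqref{eq:bounded} to $\sum_{j\in I}\pm\varphi_j$, with each sign chosen to make the integral positive: $\eta|I|\le\Lambda(C_2|I|)^{1/2}$. Thus $|I|\le C_2\Lambda^2/\eta^2$, so only finitely many $j$ satisfy $|\int H\varphi_j\,dA|\ge\eta$. This is the summation over scales of Section~\ref{sec:cones}, read backwards.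

\emph{Step 4: the limit is a conformal harmonic map.} Take $Y_j=e$. By \eqref{eq:pairing}, Step 3 and Green's identity,
\[
0=\lim_j\int f\langle e,\Delta X_j\rangle\,d^2z=\lim_j\int\Delta f\,\langle e,X_j\rangle\,d^2z=\int\Delta f\,\langle e,X\rangle\,d^2z .
\]
This holds for all $f$ and $e$, so $X$ is smooth and harmonic on $\mathbb C\setminus\{0\}$ by Weyl's lemma. Take $Y_j=X_j$. Since $\langle X_j,\Delta X_j\rangle=\frac12\Delta|X_j|^2-|\nabla X_j|^2=\frac12\Delta|X_j|^2-2e^{2u_j}$, and $e^{2u_j}\to|z|^{-2\beta}$ in $L^1(\mathcal A_M)$,
\[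
0=\lim_j\Big(\frac12\int\Delta f\,|X_j|^2\,d^2z-2\int fe^{2u_j}\,d^2z\Big)=\frac12\int\Delta f\,|X|^2\,d^2z-2\int f|z|^{-2\beta}\,d^2z .
\]
Hence $\frac12\Delta|X|^2=2|z|^{-2\beta}$. For harmonic $X$ the left side is $|\nabla X|^2$, so $|\partial_1X|^2+|\partial_2X|^2=2|z|^{-2\beta}$. By continuity \eqref{eq:short} holds everywhere. For the coordinate directions it bounds each summand by $|z|^{-2\beta}$, so $|\partial_1X|=|\partial_2X|=|z|^{-\beta}$. For $b=(1,\pm1)/\sqrt2$ it reads $|z|^{-2\beta}\pm\langle\partial_1X,\partial_2X\rangle\le|z|^{-2\beta}$, so $\langle\partial_1X,\partial_2X\rangle=0$.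

\emph{Step 5: contradiction.} By Lemma~\ref{lem:rigid}, $\beta$ is an integer different from $1$. By Lemma~\ref{lem:asymptotics}(b), $\beta\le1$. So $\beta\in\{0,-1,-2,\dots\}$, contrary to the hypothesis.
\end{proof}

The hypothesis on $\beta$ cannot be dropped. For an integer $\beta\le0$, take a smooth $u$ on $\mathbb C$ with $u=-\beta\log|z|$ for $|z|\ge1$; then $\int K\,dA=-\int\Delta u\,d^2z=2\pi\beta$ by the divergence theorem, the metric is complete, and $x=(z^{1-\beta}/(1-\beta),0)$ is an isometric immersion of $\{|z|>1\}$ with $H=0$.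

\section{Smoothing and the ends of the surface}\label{sec:ends}

Sections~\ref{sec:metrics} and~\ref{sec:blowdown} concern smooth metrics, while the metric of a $\mathcal C^2$ surface is only $\mathcal C^1$. We therefore replace $\iota$ by a smooth immersion, so close that the total curvature and the functional $\varphi\mapsto\int H\varphi\,d\Sigma$ change little. We use two theorems of Whitney \cite[Chapter~2]{Hirsch}: every $C^r$ manifold, $r\ge1$, has a compatible $C^\infty$ structure, and $C^\infty(\Sigma,\mathbb R^3)$ is dense in $C^2(\Sigma,\mathbb R^3)$ for the strong $C^2$ topology. The second statement means the following: given a locally finite family of charts, compact sets $L_i$ in their domains and numbers $\delta_i>0$, there is a smooth map $x$ with $\|x-\iota\|_{C^2(L_i)}<\delta_i$ for all $i$, the norms being computed in the charts. We fix a compatible smooth structure on $\Sigma$. For an immersion $x$ we denote by $g_x,dA_x,N_x,B_x,H_x,K_x$ the associated objects.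

\begin{lemma}\label{lem:smoothing}
There is a constant $C_3$ depending only on $B_\infty$ such that for every $\varepsilon_0\in(0,1]$ there is a smooth immersion $x:\Sigma\to\mathbb R^3$ with a unit normal $N_x$ and the following properties.
\begin{itemize}
\item[(a)] $\frac34g\le g_x\le\frac54g$, the metric $g_x$ is complete, and the principal curvatures of $x$ are bounded.
\item[(b)] $\int|K_x|\,dA_x<\infty$ and $\big|\int K_x\,dA_x-\int K\,d\Sigma\big|\le C_3\varepsilon_0$.
\item[(c)] $\int|\nabla_g\varphi|^2\,d\Sigma\le2\int|\nabla_{g_x}\varphi|^2\,dA_x$ and $\int\varphi^2\,d\Sigma\le2\int\varphi^2\,dA_x$ for every Lipschitz $\varphi$ with compact support.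
\item[(d)] If $\varphi\in C_c^1(\Sigma)$ and $\|\varphi\|_{1,g_x}\le1$, then $\|\varphi\|_{1,g}^2\le2$ and $\int H\varphi\,d\Sigma\ge\int H_x\varphi\,dA_x-C_3$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\varepsilon$ be a positive continuous function on $\Sigma$ with $\varepsilon\le\frac14$ and $\int\varepsilon\,d\Sigma\le\varepsilon_0$; for example $\sum_ic_i\eta_i$, where $(\eta_i)_{i\ge1}$ is a partition of unity with compact supports and $0<c_i\le\frac14$ satisfies $c_i\int\eta_i\,d\Sigma\le2^{-i}\varepsilon_0$. Cover $\Sigma$ by compact sets $L_i$ contained in a locally finite family of charts. The metric, the normal and the second fundamental form at a point are continuous functions of the first and second derivatives of the immersion at that point, and $\varepsilon$ has a positive minimum on $L_i$. By uniform continuity there are $\delta_i>0$ such that every $C^2$ map $x$ with $\|x-\iota\|_{C^2(L_i)}<\delta_i$ for all $i$ is an immersion, has a unit normal with $|N_x-N|\le\varepsilon$, and satisfies $|g_x-g|\le\varepsilon$ and $|B_x-B|\le\varepsilon$ in the operator norm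 defined by $g$. Take a smooth $x$ of this kind.

(a) The inequalities follow from $\varepsilon\le\frac14$. The distances of $g$ and $g_x$ are then comparable, so $g_x$ is complete, and the principal curvatures of $x$ are bounded by $\frac43(B_\infty+\frac14)$.

(b) In a $g$-orthonormal basis, regard $g_x$ and $B_x$ as symmetric matrices. Then $H_x\,dA_x=\frac12\operatorname{tr}(g_x^{-1}B_x)(\det g_x)^{1/2}\,d\Sigma$ and $K_x\,dA_x=\det B_x\,(\det g_x)^{-1/2}\,d\Sigma$. Both densities are smooth functions of the pair of matrices on the compact convex set where the first is within $\frac14$ of the identity and the second has norm at most $B_\infty+\frac14$. They are therefore Lipschitz there, and they reduce to $H$ and $K$ at the pair $(1,B)$. So there is $C_3=C_3(B_\infty)$ with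
\begin{equation}\label{eq:densities}
|H_x\,dA_x-H\,d\Sigma|+|K_x\,dA_x-K\,d\Sigma|\le C_3\,\varepsilon\,d\Sigma .
\end{equation}
With (iii) this gives (b).

(c) From $g\ge\frac45g_x$ we get $|\nabla_g\varphi|_g^2\le\frac54|\nabla_{g_x}\varphi|_{g_x}^2$, and from $g\le\frac43g_x$ we get $d\Sigma\le\frac43dA_x$; finally $\frac54\cdot\frac43\le2$.

(d) The first claim follows from (c). By \eqref{eq:densities} and the Cauchy--Schwarz inequality the two integrals differ by at most $C_3\big(\int\varepsilon^2\,d\Sigma\big)^{1/2}\big(\int\varphi^2\,d\Sigma\big)^{1/2}\le C_3\cdot\frac12\cdot\sqrt2$.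
\end{proof}

Fix $x$ as in Lemma~\ref{lem:smoothing}. The normal orients $\Sigma$. Huber's theorem \cite{Huber} states that a smooth, complete, connected, oriented, non-compact Riemannian surface with integrable curvature is conformally equivalent to a closed Riemann surface minus finitely many (at least one) points. So $(\Sigma,g_x)$ is conformally $\overline\Sigma\setminus\{p_1,\dots,p_k\}$ with $k\ge1$. Choose holomorphic coordinates $\zeta_i$ that map disjoint neighborhoods of the $p_i$ onto the unit disc with $\zeta_i(p_i)=0$, and put $z_i=1/\zeta_i$. On the end $\{|z_i|>1\}$ we have $g_x=e^{2u_i}|dz_i|^2$ with $u_i$ smooth. For $r>1$ the sets $\Sigma_r=\Sigma\setminus\bigcup_i\{|z_i|>r\}$ are compact and exhaust $\Sigma$, and $\chi(\Sigma_r)=\chi(\Sigma)=\chi(\overline\Sigma)-k$, where $\chi(\overline\Sigma)\in\{2,0,-2,\dots\}$. The number $k$ does not depend on $x$: it is the largest number of components with non-compact closure that the complement of a compact set $C\subset\Sigma$ can have. Indeed $C=\Sigma_r$ gives $k$ components, and if $C\subset\Sigma_r$, each such component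 meets, hence contains, one of the $k$ connected sets $\{|z_i|>r\}$.

To apply the results on metrics on $\mathbb C$, we cap off each end. Extend $u_i|_{\{|z_i|\ge2\}}$ to a smooth function $u_i'$ on $\mathbb C$, and let $g_i'=e^{2u_i'}|dz|^2$, with curvature $K_i'$ and area element $dA_i'$. The curvature $K_i'$ is integrable by Lemma~\ref{lem:smoothing}(b). The metric $g_i'$ is complete, since a divergent curve in $\mathbb C$ eventually lies in $\{|z|\ge2\}$ and is a divergent curve in $\Sigma$; and a metric in which all divergent curves have infinite length is complete, because a geodesic that cannot be extended beyond a finite parameter value leaves every compact set. Put $2\pi\beta_i=\int_{\mathbb C}K_i'\,dA_i'$.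

\begin{lemma}\label{lem:ends}
We have $\beta_i\le1$ for all $i$, and
\begin{equation}\label{eq:sum}
\sum_{i=1}^k(1-\beta_i)=\chi(\Sigma)-\frac1{2\pi}\int_\Sigma K_x\,dA_x .
\end{equation}
\end{lemma}

\begin{proof}
The bound is Lemma~\ref{lem:asymptotics}(b) for $g_i'$. The Gauss--Bonnet formula for a compact oriented surface $W$ with smooth metric and boundary reads $\int_WK\,dA+\int_{\partial W}k_g\,ds=2\pi\chi(W)$, with $k_g$ the geodesic curvature with respect to the inner normal. Let $r>2$ and apply it to $(\Sigma_r,g_x)$ and to the discs $(\{|z|\le r\},g_i')$. Near the circle $|z_i|=r$ the metrics $g_x$ and $g_i'$ coincide, and both $\Sigma_r$ and the disc lie on the side $|z_i|\le r$, so the boundary integrals coincide. Eliminating them,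
\[
\int_{\Sigma_r}K_x\,dA_x=2\pi\chi(\Sigma)-\sum_{i=1}^k\Big(2\pi-\int_{|z|<r}K_i'\,dA_i'\Big).
\]
Let $r\to\infty$.
\end{proof}

We record the cost of a logarithmic cutoff. For $1<R<R'$, a function on the $i$-th end that is linear in $\log|z_i|$ on $\{R\le|z_i|\le R'\}$ and changes by $1$ across this annulus has Euclidean gradient of length $(|z_i|\log(R'/R))^{-1}$. By conformal invariance and Lemma~\ref{lem:smoothing}(c), whose proof is pointwise, its Dirichlet integral over the annulus is
\begin{equation}\label{eq:logcut}
\frac{2\pi}{\log(R'/R)}\ \text{ for }g_x,\qquad\text{at most }\ \frac{4\pi}{\log(R'/R)}\ \text{ for }g .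
\end{equation}

\begin{proposition}\label{prop:goodend}
If $\beta_i\notin\{0,-1,-2,\dots\}$ for some $i$, then $-\Delta_D^\Omega$ has infinitely many eigenvalues below $\kappa^2$, and $\inf\sigma_{\mathrm{ess}}=\kappa^2$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Proposition~\ref{prop:criterion}. Write $z=z_i$. Given $C$ and $\Lambda$, choose $R_1>2$ such that $C$ lies in the interior of $\Sigma_{R_1}$, and $R_2=e^{8\pi}R_1$. The restriction of $x$ to $\{|z|>2\}$ is a smooth isometric immersion for $g_i'$ with bounded second fundamental form, so Proposition~\ref{prop:blowdown} yields $\varphi_2\in C_c^1(\{|z|>R_2\})$ with $\|\varphi_2\|_{1,g_x}\le1$ and $\int H_x\varphi_2\,dA_x\ge\Lambda+C_3$. By Lemma~\ref{lem:smoothing}(d), $\|\varphi_2\|_{1,g}^2\le2$ and $\int H\varphi_2\,d\Sigma\ge\Lambda$. Choose $R_3>R_2$ with $\operatorname{supp}\varphi_2\subset\{|z|<R_3\}$ and put $R_4=e^{8\pi}R_3$. Let $\varphi_1$ be the continuous function that vanishes outside $\{R_1\le|z|\le R_4\}$, equals $1$ on $\{R_2\le|z|\le R_3\}$ and is linear in $\log|z|$ on the two remaining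 annuli. By \eqref{eq:logcut}, each annulus contributes at most $\frac12$ to $\int|\nabla_g\varphi_1|^2\,d\Sigma$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $\varepsilon_0$ in Lemma~\ref{lem:smoothing} with $C_3\varepsilon_0<\int K\,d\Sigma$, so that $\int K_x\,dA_x>0$. By Lemma~\ref{lem:ends},
\[
0\le\sum_i(1-\beta_i)<\chi(\Sigma)=\chi(\overline\Sigma)-k .
\]
Since $k\ge1$ and $\chi(\overline\Sigma)\in\{2,0,-2,\dots\}$, this forces $\chi(\overline\Sigma)=2$ and $k=1$, so $\chi(\Sigma)=1$. Then \eqref{eq:sum} gives $\beta_1=\frac1{2\pi}\int K_x\,dA_x>0$, and Proposition~\ref{prop:goodend} applies.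
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
The topological statement was obtained in Section~\ref{sec:ends}. The set $\mathcal X=\{\chi(\Sigma)-k-m:m=0,1,2,\dots\}$ is closed and depends only on the topology of $\Sigma$. If $\frac1{2\pi}\int K\,d\Sigma\notin\mathcal X$, then by Lemma~\ref{lem:smoothing}(b) also $\frac1{2\pi}\int K_x\,dA_x\notin\mathcal X$ when $\varepsilon_0$ is small. If every $\beta_i$ were in $\{0,-1,-2,\dots\}$, the left side of \eqref{eq:sum} would be a sum of $k$ positive integers, hence of the form $k+m$ with $m\ge0$, and \eqref{eq:sum} would give $\frac1{2\pi}\int K_x\,dA_x\in\mathcal X$. So some $\beta_i$ is not of this form, and Proposition~\ref{prop:goodend} applies.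

The elements of $\mathcal X$ are integers not exceeding $\chi(\Sigma)-k$, so the condition holds if $\int K\,d\Sigma\notin2\pi\mathbb Z$ or $\int K\,d\Sigma>2\pi(\chi(\Sigma)-k)$. If $\int K\,d\Sigma>0$, the proof of Theorem~\ref{thm:main}, which does not use embeddedness, shows that $\chi(\Sigma)=k=1$, so that $\int K\,d\Sigma>0=2\pi(\chi(\Sigma)-k)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
If $\int K\,d\Sigma>0$, part (b) applies. Otherwise, by Lemma~\ref{lem:threshold} and the min-max principle, it suffices to find $\psi\in W^{1,2}_0(\Omega)$ with $Q[\psi]<0$. Fix any $x$ as in Lemma~\ref{lem:smoothing}, with the coordinates $z_i$ on the ends. For $n\ge2$ let $\varphi^{(n)}$ be the continuous function equal to $1$ on $\Sigma_n$, to $0$ where $|z_i|\ge n^2$, and linear in $\log|z_i|$ in between, on each end. It is Lipschitz with compact support, $0\le\varphi^{(n)}\le1$, and it equals $1$ on any given compact set for large $n$. By \eqref{eq:logcut}, $\int|\nabla_g\varphi^{(n)}|^2\,d\Sigma\le4\pi k/\log n\to0$, and by (iii) and dominated convergence, $\int K(\varphi^{(n)})^2\,d\Sigma\to\int K\,d\Sigma$.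

If $\int K\,d\Sigma<0$, take $\varphi_1=\varphi^{(n)}$ and $\varphi_2=0$ in \eqref{eq:trial}; the right side tends to $\int K\,d\Sigma<0$.

Let $\int K\,d\Sigma=0$. Then $H\not\equiv0$: otherwise $k_2=-k_1$ and $K=-k_1^2\le0$, so $K\equiv0$ and $B\equiv0$, contrary to (ii). Since $H$ is continuous, there is $\varphi\in C_c^1(\Sigma)$ with $\int H\varphi\,d\Sigma>0$. Take $\varphi_1=\varphi^{(n)}$ and $\varphi_2=\delta\varphi$ with $\delta>0$. As $n\to\infty$ the right side of \eqref{eq:trial} tends to $-2\delta\int H\varphi\,d\Sigma+C_0\delta^2\|\varphi\|_1^2$, which is negative for small $\delta$.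
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $\Sigma$ be the graph of a function $f\in C_c^\infty(\mathbb R^2)$, $f\not\equiv0$, and let $0<a<B_\infty^{-1}$. We use the coordinate $y\in\mathbb R^2$ on $\Sigma$. The metric dominates $|dy|^2$, so it is complete. Let $V=\{|y|<R\}$ be a disc containing $\operatorname{supp}f$. Off $\operatorname{supp}f$ we have $B=0$, so (i) and (iii) hold; and (ii) holds because $B\equiv0$ would make $f$ affine, hence zero. The Gauss--Bonnet formula on $\overline V$, whose boundary is a round circle in a flat region, gives $\int K\,d\Sigma=2\pi-2\pi=0$.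

\emph{Finitely many eigenvalues below $\kappa^2$.} Let $\Omega_0=V\times(-a,a)$. On $\Omega\setminus\Omega_0$ we have $J=1$, so \eqref{eq:bounds} and \eqref{eq:fiber} show that this part contributes non-negatively to $Q$:
\[
Q[\psi]\ge Q_0[\psi|_{\Omega_0}],\qquad Q_0[\phi]=\int_{\Omega_0}\big(|\nabla_G\phi|^2-\kappa^2|\phi|^2\big)\,d\Omega .
\]
The set $\Omega_0\subset\mathbb R^3$ is a bounded Lipschitz domain on which $G$ is comparable to the Euclidean metric $|dy|^2+dt^2$. So $\int_{\Omega_0}|\nabla_G\phi|^2\,d\Omega$ is a closed form on $W^{1,2}(\Omega_0)$, and by Rellich's theorem its operator has compact resolvent. It has a finite number $n_0$ of eigenvalues below $\kappa^2$, counted with multiplicity. If $Q$ is negative definite on a subspace of $W^{1,2}_0(\Omega)$, then $Q_0[\psi|_{\Omega_0}]<0$ for every non-zero $\psi$ in it; so restriction to $\Omega_0$ is injective on the subspace, $Q_0$ is negative definite on the image, and the dimension is at most $n_0$. By the min-max principle $-\Delta_D^\Omega$ has at most $n_0$ eigenvalues below $\kappa^2$.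

\emph{The essential spectrum is $[\kappa^2,\infty)$.} One inclusion is Lemma~\ref{lem:threshold}. For the other, let $\xi\in\mathbb R^2$ and $\eta\in C_c^\infty(\mathbb R^2)$ with $\int|\eta|^2\,dy=1$, and put
\[
\psi_n(y,t)=n^{-1}\eta\Big(\frac{y-y_n}n\Big)e^{i\xi\cdot y}\,\theta(t),
\]
with $y_n$ so far out that the supports are pairwise disjoint and lie over $\{|y|>R\}$, where $G=|dy|^2+dt^2$. The $\psi_n$ are orthonormal, hence weakly null. They lie in $W^{1,2}_0(\Omega)$, and integration by parts against functions in $C_c^1(\Omega)$ shows that they lie in the operator domain, with $-\Delta_D^\Omega$ acting as $-\Delta_y-\partial_t^2$. We find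
\[
\big(-\Delta_D^\Omega-\kappa^2-|\xi|^2\big)\psi_n=-n^{-1}\Big[n^{-2}\Delta\eta+2in^{-1}\xi\cdot\nabla\eta\Big]\Big(\frac{y-y_n}n\Big)e^{i\xi\cdot y}\,\theta(t),
\]
whose norm is at most $n^{-2}\|\Delta\eta\|_{L^2}+2n^{-1}|\xi|\,\|\nabla\eta\|_{L^2}$. By Weyl's criterion $\kappa^2+|\xi|^2\in\sigma_{\mathrm{ess}}$ for every $\xi$. Hence the discrete spectrum lies below $\kappa^2$ and is finite.
\end{proof}

\begin{remark}
Hypothesis (i) is used only to make $B_\infty$ finite and in Lemma~\ref{lem:threshold}; the geometric part needs only bounded principal curvatures. It cannot be omitted: a circular cylinder satisfies (ii) and (iii), and the Laplacian of its layer is $-\partial_s^2$ on the axis plus the Dirichlet Laplacian of an annulus, so the Fourier transform in $s$ shows that there are no eigenvalues. Hypothesis (ii) makes $B_\infty$ positive, is automatic when $\int K\,d\Sigma\ne0$, and is used in the proofs only in part (a) of Theorem~\ref{thm:general} when $\int K\,d\Sigma=0$; the layer over a plane shows that it is needed there. Hypothesis (iii) enters through Huber's theorem,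 Section~\ref{sec:metrics}, and the bound on the term $\int K\varphi_1^2\,d\Sigma$ in \eqref{eq:trial}. The half-width $a$ affects the argument only through the constant $C_0$ of Lemma~\ref{lem:trial} and the bounds \eqref{eq:bounds}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}, Chapter~2.

\bibitem{Huber}
Huber, Comment. Math. Helv. \textbf{32} (1957).

\bibitem{LuRowlett}
Zhiqin Lu and Julie Rowlett, \emph{On the discrete spectrum of quantum layers}, arXiv:1110.6807 (2011).

\end{thebibliography}
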